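\title{Quasi-similarity does not preserve the existence of invariant subspaces}

\begin{abstract}
We construct quasi-similar operators $A$ and $B$ on complex $\ell_1$ such that $A$ has no non-trivial invariant subspace while $B$ has one. One intertwining operator is diagonal, the powers of $A$ grow at most quadratically, and the product of the two intertwining operators is $f(A)$ with $f(z)=\exp(-(1-z)^{-1/2})$. We also show that no such example exists when the range of this product contains the range of a nonzero polynomial in $A$, in particular when the product is a function of $A$ holomorphic near the spectrum.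
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, Banach spaces are complex and operators are bounded and linear. Let $X$ be an infinite-dimensional Banach space. A \emph{non-trivial invariant subspace} of an operator $A$ on $X$ is a closed subspace $\mathcal M$ with $\{0\}\ne\mathcal M\ne X$ and $A\mathcal M\subseteq\mathcal M$. A \emph{hyperinvariant subspace} of $A$ is a non-trivial closed subspace that is invariant under every operator commuting with $A$. Operators $A$ and $B$ on $X$ are \emph{quasi-similar} if there are one-to-one operators $C$ and $D$ on $X$ with dense range such that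
\[
CA=BC,\qquad AD=DB .
\]

If $B=CAC^{-1}$ with $C$ invertible, then $\mathcal M\mapsto C\mathcal M$ carries the invariant subspaces of $A$ to those of $B$, and likewise the hyperinvariant ones. Quasi-similarity keeps the intertwining relations and weakens invertibility to its purely qualitative part; in finite dimension the two notions coincide. How much survives the weakening? Let $\mathcal M$ be a non-trivial invariant subspace of $B$. There are two natural candidates for $A$. The subspace $\overline{D\mathcal M}$ is invariant and nonzero, but it may be all of $X$. The subspace $C^{-1}(\mathcal M)$ is closed, invariant and different from $X$ (because $CX$ is dense), but it may be zero. Both are non-trivial as soon as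
\begin{equation}\label{eq:CD}
CD\,\mathcal M\subseteq\mathcal M ,
\end{equation}
since then $\overline{D\mathcal M}\subseteq C^{-1}(\mathcal M)$. The simplest cases are favorable. If $\mathcal M$ is spanned by an eigenvector $y$ of $B$, then $Dy$ is an eigenvector of $A$. If $\mathcal M$ is hyperinvariant, one obtains the known fact that the existence of a hyperinvariant subspace is preserved by quasi-similarity: for every $Z$ commuting with $A$ the operator $CZD$ commutes with $B$, so the closed span of the sets $ZD\mathcal M$ is nonzero, is contained in $C^{-1}(\mathcal M)$, and is invariant under every operator commuting with $A$. All this suggests a positive answer to the following question, which Schlumprecht and Troitsky \cite{ST} describe as unknown.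

\medskip
\noindent\textbf{Question.} \emph{Is it true, for every infinite-dimensional complex Banach space $X$ and every pair of quasi-similar operators $A,B$ on $X$, that $A$ has a non-trivial invariant subspace if and only if $B$ has one?}
\medskip

The answer is no; the equivalence fails on $X=\ell_1$.

\begin{theorem}\label{thm:main}
There are bounded operators $A,B$ on complex $\ell_1$ and bounded one-to-one operators $C,D$ on $\ell_1$ with dense range such that $CA=BC$, $AD=DB$, $A$ has no non-trivial invariant subspace, and $B$ has a non-trivial invariant subspace. Moreover $C$ is diagonal, $\|A^m\|\le 3+m^2$ for all $m\ge0$, and $DC=f(A)=\sum c_mA^m$ (norm convergent), where $f(z)=\exp(-(1-z)^{-1/2})=\sum c_mz^m$ is holomorphic in the open unit disc with all derivatives bounded there.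
\end{theorem}

The second theorem is a limit to such examples. It is not used in the proof of Theorem~\ref{thm:main}, but it explains the choice of $f$.

\begin{theorem}\label{thm:limit}
Let $A$ on an infinite-dimensional Banach space $X$ have no non-trivial invariant subspace. Let $B$ on a Banach space $Y$ be quasi-similar to $A$ via $C\colon X\to Y$ and $D\colon Y\to X$; that is, $C,D$ are bounded, one-to-one, with dense range, $CA=BC$ and $AD=DB$. If $g(A)X\subseteq DCX$ for some polynomial $g\ne0$, then $B$ has no non-trivial invariant subspace. This applies in particular if $DC=h(A)$ with $h$ holomorphic in a neighborhood of $\sigma(A)$.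
\end{theorem}

The plan for Theorem~\ref{thm:main} is as follows. Both operators are multiplication by $t$ on $\mathbb C[t]$; they differ in the norm. The operator $A$ acts on a completion $X\cong\ell_1$ and is a modification of C.~Read's constructions (the proof below is self-contained). The operator $B$ acts on the completion $Y\cong\ell_1$ in a weaker norm, and $C$ is the inclusion. The norm is weakened only on a sequence of finite blocks, on which $A$ is almost a Jordan block with eigenvalue close to $1$. There $f(A)$ is so small that it maps the weak norm to the strong one; this gives $D$. On the other hand, the weaker norm admits a new vector $\mathbf m\in Y$ whose orbit under $B$ is annihilated by a nonzero functional.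

Section~\ref{sec:limit} proves Theorem~\ref{thm:limit}, and Section~\ref{sec:jordan} shows the main idea on one Jordan block. The operator $A$ is built in Section~\ref{sec:construction}; Sections~\ref{sec:powers} and~\ref{sec:noinv} bound its powers and exclude invariant subspaces. Sections~\ref{sec:D} and~\ref{sec:inv} construct $B$, $D$ and $\mathbf m$.

\section{Intertwiners that are too regular}\label{sec:limit}

\begin{proof}[Proof of Theorem~\ref{thm:limit}]
The operator $DC$ is one-to-one and $g(A)X\subseteq DCX$, so $Z=(DC)^{-1}g(A)$ is defined on all of $X$. Its graph is closed: if $x_k\to x$ and $Zx_k\to x'$, then $DCx'=\lim g(A)x_k=g(A)x$. By the closed graph theorem $Z$ is bounded, and $DCZ=g(A)$. The operator $L=CD$ on $Y$ is one-to-one and satisfies $LB=CAD=BL$. Hence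
\[
L(CZD)=C(DCZ)D=C\,g(A)\,D=g(B)\,CD=g(B)L=L\,g(B),
\]
so $g(B)=CZD$, and in particular $g(B)Y\subseteq CX$.

Suppose that $\mathcal M$ is a non-trivial invariant subspace of $B$. The subspace $C^{-1}(\mathcal M)$ is closed, $A$-invariant, and not $X$ because $CX$ is dense and $\mathcal M\neq Y$ is closed. So it is $\{0\}$, that is, $\mathcal M\cap CX=\{0\}$, and therefore $g(B)\mathcal M\subseteq\mathcal M\cap CX=\{0\}$. Since $\mathcal M\ne\{0\}$, $g$ is not constant; factor it into linear factors over $\mathbb C$. Each factor $B-\mu$ maps $\mathcal M$ into itself and their product vanishes on $\mathcal M$, so one of them is not one-to-one on $\mathcal M$: there is $y\neq0$ with $By=\mu y$. Then $ADy=DBy=\mu Dy$ and $Dy\ne0$, so $A$ has a one-dimensional invariant subspace, which is non-trivial because $X$ is infinite-dimensional. This is a contradiction.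

For the last assertion recall the holomorphic functional calculus: $h\mapsto h(A)$ is a unital algebra homomorphism on functions holomorphic near $\sigma(A)$, and if $\sigma(A)$ is the union of two disjoint nonempty closed sets, the function equal to $1$ near one and $0$ near the other gives a projection (the Riesz projection) that commutes with $A$ and is neither $0$ nor $I$. Its range would be a non-trivial invariant subspace, so $\sigma(A)$ is connected. Since $h(A)=DC\neq0$, the function $h$ is not identically zero on the component of its domain containing $\sigma(A)$, and so it has finitely many zeros in the compact set $\sigma(A)$. Thus $h=gh_1$ with $g\ne0$ a polynomial and $h_1$ holomorphic and zero-free near $\sigma(A)$. Then $h_1(A)$ is invertible and $g(A)X=g(A)h_1(A)X=DCX$.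
\end{proof}

The proof tells us what a counterexample must look like. The invariant subspace $\mathcal M$ of $B$ meets $CX$ only in $0$, so it consists of vectors that are genuinely new in $Y$. If $DC$ is to be a function of $A$, the function must be singular at a point of the spectrum, like $f$ at $1$. Finally, \eqref{eq:CD} must fail. In Theorem~\ref{thm:main} we have $CD(Cx)=Cf(A)x=\sum c_mB^m(Cx)$, so $CD$ is given by the series $\sum c_mB^m$ on the dense subspace $CX$; but the series cannot converge to $CDy$ for all $y\in\mathcal M$, since its partial sums stay in $\mathcal M$.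

\section{The function $f$ on one Jordan block}\label{sec:jordan}

Let $\mathbf e_0,\dots,\mathbf e_{d-1}$ be the unit vector basis of $\ell_1^d$ and $S$ the truncated shift, $S\mathbf e_c=\mathbf e_{c+1}$ for $c<d-1$ and $S\mathbf e_{d-1}=0$. For $0<\eta\le\frac14$ put $\lambda=1-\eta$ and $J_{d,\eta}=\lambda+\eta S$. Then $\|J_{d,\eta}\|\le\lambda+\eta=1$. The power $(1-z)^{-1/2}$ is always the principal branch.

\begin{lemma}\label{lem:f}
\begin{itemize}
\item[(a)] $f$ has no zeros in the open unit disc, every derivative of $f$ is bounded there, and $\sum_m|c_m|(m+1)^k<\infty$ for every $k$.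
\item[(b)] The operator $f(J_{d,\eta})=\sum c_mJ_{d,\eta}^m$ equals $\sum_{k<d}\frac{f^{(k)}(\lambda)}{k!}\eta^kS^k$, it is invertible, and $\|f(J_{d,\eta})\|\le2^d\exp(-\frac12\eta^{-1/2})$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Put $W=(1-z)^{-1/2}$, so $f=e^{-W}$ has no zeros. On the disc $|\arg(1-z)|<\pi/2$, hence $|\arg W|<\pi/4$ and $|f|\le\exp(-\cos(\pi/4)|W|)$. Since $W'=\frac12W^3$, each $f^{(k)}$ is $f$ times a polynomial in $W$, and is therefore bounded. The coefficient of $z^{m-k}$ in $f^{(k)}$ is $m(m-1)\cdots(m-k+1)c_m$, and by Cauchy's estimate it is at most $\sup|f^{(k)}|$. So $c_m=O(m^{-k})$ for every $k$.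

(b) Insert $J_{d,\eta}^m=\sum_{k<d}\binom mk\lambda^{m-k}\eta^kS^k$ and use $\sum_mc_m\binom mk\lambda^{m-k}=f^{(k)}(\lambda)/k!$. The resulting matrix is triangular with diagonal entries $f(\lambda)\ne0$. If $|z-\lambda|\le\eta/2$, then $|z|<1$, and $1-z$ lies in the disc of radius $\eta/2$ about $\eta$, so $|1-z|\le\frac32\eta$ and $|\arg(1-z)|\le\pi/6$. Hence $|f(z)|\le\exp(-\cos(\frac\pi{12})(\frac32\eta)^{-1/2})\le\exp(-\frac12\eta^{-1/2})$. Cauchy's estimates on this disc give $|f^{(k)}(\lambda)|\eta^k/k!\le2^k\exp(-\frac12\eta^{-1/2})$, and $\sum_{k<d}2^k<2^d$.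
\end{proof}

We want a vector $\mathbf m$ and a functional $\varphi$ with $\varphi(B^k\mathbf m)=0$ for all $k$. A Jordan block is a device for correcting finitely many of these ``moments''. Let $J=J_{d,\eta}$ and let $\varphi$ be the last coordinate. Since $(J-\lambda)^k\mathbf e_c=\eta^k\mathbf e_{c+k}$, for any numbers $\mathfrak a_0,\dots,\mathfrak a_{d-1}$ the vector $\mathbf u=-\sum_{k<d}\eta^{-k}\mathfrak a_k\mathbf e_{d-1-k}$ satisfies $\varphi((J-\lambda)^k\mathbf u)=-\mathfrak a_k$ for $k<d$. Its norm $\sum\eta^{-k}|\mathfrak a_k|$ is large. Give $\mathbf e_{d-1-k}$ the weight $(\eta/3)^k$; in the weighted norm $\|\cdot\|_Y$ the same vector has $\|\mathbf u\|_Y=\sum3^{-k}|\mathfrak a_k|$, with no dependence on $\eta$.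

\begin{example}\label{ex:d2}
Let $d=2$. Then $\mathbf u=-\eta^{-1}\mathfrak a_1\mathbf e_0-\mathfrak a_0\mathbf e_1$, $\varphi(\mathbf u)=-\mathfrak a_0$, and $(J-\lambda)\mathbf u=-\mathfrak a_1\mathbf e_1$. The weights are $\eta/3$ and $1$, so $\|\mathbf u\|=\eta^{-1}|\mathfrak a_1|+|\mathfrak a_0|$ while $\|\mathbf u\|_Y=\frac13|\mathfrak a_1|+|\mathfrak a_0|$. Weakening the norm costs two things. First, $J$ must stay bounded in the new norm: $\|J\mathbf e_0\|_Y=\lambda\eta/3+\eta=(\lambda+3)\|\mathbf e_0\|_Y$, so its norm is at most $4$. Second, $f(J)$ must map the new norm to the old one. From $f'=-\frac12W^3f$ we get $f(J)\mathbf e_0=e^{-\eta^{-1/2}}(\mathbf e_0-\frac12\eta^{-1/2}\mathbf e_1)$, and so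
\[
\frac{\|f(J)\mathbf e_0\|}{\|\mathbf e_0\|_Y}=\frac3\eta\Bigl(1+\tfrac12\eta^{-1/2}\Bigr)e^{-\eta^{-1/2}}\longrightarrow0\qquad(\eta\to0).
\]
\end{example}

To kill all moments we need blocks with $d\to\infty$. For any fixed $d$, Lemma~\ref{lem:f}(b) gives $\|f(J)\|\le(\eta/3)^d$ when $\eta$ is small, which is below every weight. This is where the flatness of $f$ at $1$ is used. A polynomial $g\ne0$ satisfies $|g(1-\eta)|\ge c\,\eta^{k_0}$ for small $\eta$, with $c>0$ and $k_0$ fixed, so $\|g(J)\mathbf e_0\|/\|\mathbf e_0\|_Y\ge c\,\eta^{k_0}(3/\eta)^{d-1}$ is unbounded as $\eta\to0$ once $d-1>k_0$, in agreement with Theorem~\ref{thm:limit}. The task is now to plant such blocks inside an operator without invariant subspaces, coupled to the rest so weakly that this computation survives, and to keep the powers of the operator of polynomial growth so that $\sum c_mA^m$ converges.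

\section{The operator $T$}\label{sec:construction}

\subsection{Polynomials}

Let $\Pi_k$ be the space of polynomials of degree at most $k$ in $\mathbb C[t]$, and let $|F|$ be the sum of the moduli of the coefficients of $F$, so that $|FG|\le|F||G|$. We shall choose polynomials $\pi_i$ of degree $i$ ($i\ge0$), with $\pi_0=1$. They form a basis of $\mathbb C[t]$; put $\|\sum x_i\pi_i\|=\sum|x_i|$ and let $X\cong\ell_1$ be the completion. A linear map $L$ from $\mathbb C[t]$ to a Banach space extends to $X$ with norm $\sup_i\|L\pi_i\|$ if this is finite; we call $L\pi_i$ the \emph{columns} of $L$. Let $T$ be multiplication by $t$ and $Q_k$ the coordinate projection onto $\Pi_k=\operatorname{span}\{\pi_0,\dots,\pi_k\}$; both $Q_k$ and $I-Q_k$ have norm one. The two norms are related by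
\begin{equation}\label{eq:twonorms}
\|FG\|\le|F|\max_j\|t^jG\|,
\end{equation}
the maximum being over the exponents $j$ that occur in $F$. We use two elementary facts. For $|x|<1$,
\begin{equation}\label{eq:binom}
\sum_{s\ge c}\binom sc x^{s-c}=(1-x)^{-c-1}.
\end{equation}
And the quotient in the division of $F$ by a monic $G$ is the polynomial part of the expansion of $F/G$ in powers of $1/t$, because the remainder divided by $G$ is $O(1/t)$.

The following lemma says that the Taylor coefficients of a rational function with poles in $(0,1)$ cannot be small on a long run of indices, however far out, unless the numerator is small. For $\Phi=t-\lambda$ and a constant $\chi$ the coefficients of $\chi/\Phi$ are $-\chi\lambda^{-k-1}$, each of modulus at least $|\chi|$.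

\begin{lemma}\label{lem:poles}
Let $\Phi$ be monic of degree $\Delta\ge1$ with all roots in $(0,1)$. There is $c(\Phi)$ such that for all $\chi\in\Pi_{\Delta-1}$, with Taylor expansion $\chi/\Phi=\sum s_kt^k$ at $0$, and all $m\ge0$,
\[
|\chi|\le c(\Phi)\max_{m\le k<m+\Delta}|s_k| .
\]
\end{lemma}

\begin{proof}
Write $\Phi=\sum\phi_jt^j$ with $\phi_\Delta=1$. For $k\ge\Delta$ the coefficient of $t^k$ in $\Phi\sum s_kt^k=\chi$ vanishes, so $s_{k-\Delta}=-\sum_{j<\Delta}\phi_js_{k-j}$. Thus $(s_{k-\Delta},\dots,s_{k-1})=L(s_{k-\Delta+1},\dots,s_k)$, where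
\[
L(y_1,\dots,y_\Delta)=\Bigl(-\sum_{j<\Delta}\phi_jy_{\Delta-j},\;y_1,\dots,y_{\Delta-1}\Bigr)
\]
is a companion matrix with characteristic polynomial $\Phi$. Its spectral radius is less than $1$, so its powers are bounded in the maximum norm by some $c_0$, and $(s_0,\dots,s_{\Delta-1})=L^m(s_m,\dots,s_{m+\Delta-1})$. Since $\chi$ is the truncation of $\Phi\sum_{k<\Delta}s_kt^k$ to degree less than $\Delta$, we may take $c(\Phi)=|\Phi|\Delta c_0$.
\end{proof}

\subsection{The five blocks of a stage}\label{sub:blocks}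

The basis is built in stages; stage $n\ge1$ defines $\pi_i$ for $v_{n-1}<i\le v_n$, with $v_0=0$. It begins with a Jordan block of size $d_n$ and eigenvalue $\lambda_n=1-\eta_n$. Passing through such a block means multiplying by $(t-\lambda_n)^{d_n}$, so after it the role of the monomials $t^k$ is taken over by multiples of
\[
\Phi_n=\prod_{l\le n}(t-\lambda_l)^{d_l},\qquad \Delta_n=\deg\Phi_n,\qquad R^{(n)}_k=\Phi_nt^{k-\Delta_n}\quad(k\ge\Delta_n),
\]
with $\Phi_0=1$, $\Delta_0=0$. Put $\theta_n=R^{(n-1)}_{v_{n-1}+1}$, so $\theta_1=t$, and $\rho_n=v_{n-1}+d_n+1$. Then $R_k^{(n)}$ is monic of degree $k$, and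
\begin{equation}\label{eq:R}
t^sR^{(n)}_k=R^{(n)}_{k+s},\qquad (t-\lambda_n)^{d_n}\theta_n=R^{(n)}_{\rho_n},\qquad R^{(n)}_{v_n+1+s}=\theta_{n+1}t^s .
\end{equation}
When the stage is fixed we drop the index $n$ and write $v=v_{n-1}$. With parameters chosen in Section~\ref{sub:param}, where $N=a+u$ and $v_n=b+N$, the polynomials of stage $n$ are:
\begin{itemize}
\item[$\mathsf S_n$:] $\pi_{v+1+c}=\delta^{-1}\eta^{-c}(t-\lambda)^c\theta$ for $0\le c<d$;
\item[$\mathsf E_n$:] $\pi_i=g_i^{-1}R_i$ for $\rho\le i<a$, where $g_i=\omega$ for $i\le r$, $g_i=\omega\tau^{i-r}$ for $r\le i\le w$, and $g_i=\Lambda$ for $i\ge w$;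
\item[$\mathsf A_n$:] $\pi_{a+k}=\alpha(R_a-1)t^k$ for $0\le k\le u$;
\item[$\mathsf F_n$:] $\pi_i=g_i^{-1}R_i$ for $N<i<b+\kappa$, where $g_i=\sigma$ for $i\le N+H+1$, $g_i=\Lambda'$ for $i\ge b+\kappa-H-1$, and $g_i$ is geometric with ratio $\tau'$ in between;
\item[$\mathsf B_n$:] $\pi_{b+k}=(t^b-\beta)R_k$ for $\kappa\le k\le N$.
\end{itemize}
The same symbols denote the index sets. They partition $(v_{n-1},v_n]$ in this order (Figure~\ref{fig:stage}), and $\deg\pi_i=i$.

\begin{figure}[ht]
\centering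
\begin{tikzpicture}[font=\small]
\draw (0,0)--(11.4,0);
\draw[thick] (0,.15)--(0,-.15) (1.2,.15)--(1.2,-.15) (5.6,.15)--(5.6,-.15) (6.7,.15)--(6.7,-.15) (10.1,.15)--(10.1,-.15) (11.4,.15)--(11.4,-.15);
\draw (2,.07)--(2,-.07) (2.8,.07)--(2.8,-.07) (4,.07)--(4,-.07) (4.8,.07)--(4.8,-.07);
\node at (0,-.4) {$v_{n-1}$}; \node at (1.2,-.4) {$\rho$}; \node at (2,-.4) {$U$}; \node at (2.8,-.4) {$r$};
\node at (4,-.4) {$w$}; \node at (4.8,-.4) {$\kappa$}; \node at (5.6,-.4) {$a$}; \node at (6.7,-.4) {$N$};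
\node at (10.1,-.4) {$b+\kappa$}; \node at (11.4,-.4) {$v_n$};
\node at (.6,-.95) {$\mathsf S_n$}; \node at (3.4,-.95) {$\mathsf E_n$}; \node at (6.15,-.95) {$\mathsf A_n$};
\node at (8.4,-.95) {$\mathsf F_n$}; \node at (10.75,-.95) {$\mathsf B_n$};
\draw[very thick] (1.2,.45)--(2.8,.45)--(4,1.4)--(5.6,1.4);
\draw[very thick] (6.7,.45)--(7.5,.45)--(9.3,1.9)--(10.1,1.9);
\node at (2,.7) {$\omega$}; \node at (4.8,1.65) {$\Lambda$}; \node at (7.1,.7) {$\sigma$}; \node at (9.7,2.15) {$\Lambda'$};
\end{tikzpicture}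
\caption{The indices of stage $n$ (not to scale), divided into five blocks. Above the blocks $\mathsf E_n$ and $\mathsf F_n$ is the norm $g_k$ of the polynomial $R^{(n)}_k$ of degree $k$, on a logarithmic scale: it is constant and small, climbs geometrically with ratio close to $1$, and is then constant and large.}\label{fig:stage}
\end{figure}

On $\mathsf S_n$ the operator $T$ acts as $J_{d,\eta}$, with a tiny entrance ($\|\theta\|=\delta$) and a tiny exit. The blocks $\mathsf E_n$ and $\mathsf F_n$ are long weighted shifts that connect small norms to large ones. The blocks $\mathsf A_n$ and $\mathsf B_n$ destroy the invariant subspaces. Since polynomials are dense, $\pi_0=1$ is cyclic, so it is enough to approximate $\pi_0$ by $p(T)x$ for every $x\ne0$. Block $\mathsf A_n$ declares that $R_at^k$ is within $1/\alpha$ of $t^k$ for $k\le u$; in particular $R_a$, which has a zero of high order at the origin, is close to $1$. Block $\mathsf B_n$ declares that $\beta^{-1}t^b$ moves $R_k$ by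 only $1/\beta$ for $\kappa\le k\le N$.

\begin{example}\label{ex:read}
Let $x=1-2t$, $q=R_a\sum_{k\le u}(2t)^k$ and $p=\beta^{-1}t^bq$. Then $qx=R_a-2^{u+1}R_{N+1}$. Now $t^bR_a=\pi_{b+a}+\beta R_a$, $R_a=\pi_0+\alpha^{-1}\pi_a$, and $t^bR_{N+1}=\theta_{n+1}=\delta_{n+1}\pi_{v_n+1}$. Hence
\[
px-\pi_0=\alpha^{-1}\pi_a+\beta^{-1}\pi_{b+a}-\beta^{-1}2^{u+1}\delta_{n+1}\pi_{v_n+1},
\]
which is small if $\alpha$ is large and $\beta$ is large compared with $2^u$. So $q$ inverts $x$ as a power series up to the order that $\mathsf A_n$ needs; the factor $\beta^{-1}t^b$ keeps the main term, pushes the truncation error into the next stage, and makes $|p|=|q|/\beta$ small. The last property is what controls the tail of a general vector $x\in X$.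
\end{example}

Block $\mathsf A_n$ has a price. At its end, $T\pi_N=\alpha R_{N+1}-\alpha t^{u+1}$, and the \emph{leak} $\alpha t^{u+1}$ has to be small although $\alpha$ must be unbounded. At each stage $n$ we shall find an index $U_n$ after which $\|t^k\|\le2^{-n}/n$ for a long while. The length $u_n$ will be one of $U_1,\dots,U_n$, according to the following schedule.

Each $n\ge1$ is uniquely $n=\binom M2+i$ with $1\le i\le M$; we say that $n$ is in \emph{group} $M$. Put
\[
\alpha_n=M+1-i,\qquad n^*=\binom{\alpha_n}2+1 .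
\]
Thus $\alpha_n$ runs through $1;\,2,1;\,3,2,1;\dots$, and $n^*$, the first stage of group $\alpha_n$, runs through $1;\,2,1;\,4,2,1;\dots$. Since $\binom\alpha2\ge\alpha-1$ and $\alpha_n\le M$,
\begin{equation}\label{eq:sched1}
1\le\alpha_n\le n^*\le n .
\end{equation}
If $\alpha_n\ge2$, then $i<M$, so $n+1$ is in the same group and is not its first element:
\begin{equation}\label{eq:sched2}
\alpha_n\ge2\quad\Longrightarrow\quad \alpha_{n+1}=\alpha_n-1\ \text{ and }\ l^*\ne n+1\text{ for all }l .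
\end{equation}
We set $u_n=U_{n^*}$, so that each value of $\alpha$ is tied to a single length $u$. Property \eqref{eq:sched1} makes the leak small; property \eqref{eq:sched2}, which would fail for the naive choice $u_n=U_n$, is needed in Step~1 of Proposition~\ref{prop:noinv}.

\subsection{The parameters}\label{sub:param}

Put $H_0=0$ and $\mu_0=\nu_0=1$. Assume that the stages before $n$ are complete, so that the norm is defined on $\Pi_v$, $v=v_{n-1}$, and that $\Delta_{n-1}\le v$. Choose successively: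

\begin{itemize}
\item[(P1)] An integer $d_n\ge n$ with $6(9/11)^{d_n}(\nu_{n-1}+1)\le2^{-n}$.
\item[(P2)] $\eta_n\in(0,\frac14]$ with $2^{d_n}\exp(-\frac12\eta_n^{-1/2})\le(\eta_n/3)^{d_n}$. This fixes $\lambda_n,\Phi_n,\Delta_n,\rho_n$. Put $J_n=J_{d_n,\eta_n}$, $\gamma_n=\|f(J_n)^{-1}\|$, $\mu_n=\mu_{n-1}\eta_n^{-d_n}$, $\nu_n=\nu_{n-1}\bigl(1+(\frac9{4\eta_n})^{d_n}\bigr)$.
\item[(P3)] $\delta_n\in(0,\frac14]$ with $3n\mu_{n-1}\delta_n\le2^{-n}\min_{l\le n}(1+\gamma_l)^{-1}$ and, if $n\ge2$, with $4(n-1)2^{\Delta_{n-1}}\Xi_{n-1}(1+\sigma_{n-1}^{-1})\delta_n\le1$.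
\item[(P4)] $\zeta_n=\eta_n\min\{(\eta_n/3)^{d_n},\nu_n^{-1}\}$ and $\omega_n=\delta_n\eta_n^{d_n-1}\zeta_n$. Then $\zeta_n\le(\eta_n/3)^{d_n}$, $\zeta_n\nu_n\le1$, $\zeta_n\le\eta_n$ and $\omega_n\eta_n^{-d_n}\le\delta_n$.
\item[(P5)] An integer $U_n\ge\rho_n$ such that the remainder of $t^k$ modulo $\theta_n$ has norm at most $\delta_n$ for all $k>U_n$. This is possible: multiplication by $t$ on $\mathbb C[t]/(\theta_n)\cong\Pi_v$ has its eigenvalues among the roots $0,\lambda_1,\dots,\lambda_{n-1}$ of $\theta_n$, so its powers tend to $0$. The polynomials $\pi_i$ with $i\le U_n$ are now determined ($g_i=\omega_n$ for $\rho_n\le i\le U_n$). Put $u_n=U_{n^*}$, $e_n=\max_{k\le U_n}\|t^k\|\ge1$, $\varepsilon_n=4^{-n}/(n(1+e_n))$.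
\item[(P6)] $\Lambda_n\ge1+e_n$ with $\Lambda_n>c(\Phi_n)e_n/\varepsilon_n$.
\item[(P7)] An integer $H_n'\ge\max(n,d_n,H_{n-1},2v_{n-1},K'_n)$, with $K_n'$ as in \eqref{eq:K}. Put $r_n=U_n+H'_n$. Choose $w_n>r_n$ so large that $\tau_n=(\Lambda_n/\omega_n)^{1/(w_n-r_n)}$ satisfies $\tau_n\le\frac54$ and $\tau_n^{H'_n}\le2$. Put $\kappa_n=w_n+U_n+\Delta_n+1$, $a_n=\kappa_n+w_n+H_n'$, $N_n=a_n+u_n$.
\item[(P8)] The number $\Xi_n$ of Lemma~\ref{lem:finite}. Then $\beta_n\ge\max(1,3n2^{\Delta_n}\Xi_n)$; $\sigma_n\in(0,1]$ with $\alpha_n\sigma_n\le\frac14$ and $\beta_n\sigma_n\le\frac14$; and $\Lambda_n'=1+\beta_n\Lambda_n$.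
\item[(P9)] An integer $H_n\ge\max(n+1,H'_n,K_n)$, with $K_n$ as in \eqref{eq:K}. Then $b_n>N_n+2H_n+2$ so large that $\tau_n'=(\Lambda'_n/\sigma_n)^{1/(b_n+\kappa_n-N_n-2H_n-2)}$ satisfies $\tau'_n\le\frac54$ and $(\tau_n')^{H_n}\le2$. Put $v_n=b_n+N_n$.
\end{itemize}

The three forward references are not circular: $K'_n$ and $K_n$ are explicit expressions in parameters chosen before (P7) and before (P9) respectively, and Lemma~\ref{lem:finite} involves only (P1)--(P7). Conditions (P1), (P2) and the bounds on $\zeta_n$ serve Sections~\ref{sec:D} and~\ref{sec:inv}; (P6), (P8) and the second part of (P3) serve Section~\ref{sec:noinv}; the thresholds $H'_n,H_n$ serve Section~\ref{sec:powers}. We have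
\[
\Delta_n<\rho_n\le U_n<r_n<w_n<\kappa_n<a_n\le N_n<b_n<v_n<\rho_{n+1}\le U_{n+1}.
\]
In particular $U_n$ is increasing, $u_n\le U_n$, $e_n$ is nondecreasing, $\varepsilon_n$ is decreasing, and $H'_n\le H_n\le H'_{n+1}$. Also $\tau_n,\tau_n'\ge1$.

\subsection{The columns of $T$ and the basic estimates}

By \eqref{eq:R} and the definitions of the blocks:
\begin{itemize}
\item $T\pi_0=\delta_1\pi_1$, and for $n\geq2$, $T\pi_{v_{n-1}}=\theta_n-\beta_{n-1}R^{(n-1)}_{N_{n-1}+1}=\delta_n\pi_{v_{n-1}+1}-\beta_{n-1}\sigma_{n-1}\pi_{N_{n-1}+1}$.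
\item $\mathsf S_n$: $T\pi_{v+1+c}=\lambda\pi_{v+1+c}+\eta\pi_{v+2+c}$ for $c<d-1$, and $T\pi_{v+d}=\lambda\pi_{v+d}+\delta^{-1}\eta^{1-d}R_\rho=\lambda\pi_{v+d}+\zeta\pi_\rho$.
\item $\mathsf E_n$: $T\pi_i=(g_{i+1}/g_i)\pi_{i+1}$ for $i<a-1$, and $T\pi_{a-1}=\Lambda^{-1}(\pi_0+\alpha^{-1}\pi_a)$.
\item $\mathsf A_n$: $T\pi_i=\pi_{i+1}$ for $i<N$, and $T\pi_N=\alpha\sigma\pi_{N+1}-\alpha t^{u+1}$.
\item $\mathsf F_n$: $T\pi_i=(g_{i+1}/g_i)\pi_{i+1}$ for $i<b+\kappa-1$, and $T\pi_{b+\kappa-1}=(\Lambda')^{-1}(\pi_{b+\kappa}+\beta\Lambda\pi_\kappa)$.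
\item $\mathsf B_n$: $T\pi_i=\pi_{i+1}$ for $i<v_n$.
\end{itemize}

\begin{lemma}\label{lem:basic}
For every $n\ge1$:
\begin{gather}
\begin{gathered}
\|R^{(n)}_k\|\le\Lambda_n\ \ (\rho_n\le k\le N_n+H_n),\qquad \|R^{(n)}_k\|\le\Lambda_n'\ \ (\rho_n\le k\le v_n),\\
\|R^{(n)}_{N_n+s}\|=\sigma_n\ \ (1\le s\le H_n+1);
\end{gathered}\label{eq:Rnorm}\\
\|\theta_nt^s\|\le\delta_n+\eta_n^{-d_n}\max\{\|R^{(n)}_k\|:\rho_n\le k\le v_{n-1}+1+s\}\quad(s\ge0);\label{eq:theta1}\\
\|\theta_nt^s\|\le2\delta_n\quad\text{if }\deg(\theta_nt^s)\le r_n,\text{ in particular if }s\le H_n';\label{eq:theta2}\\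
\alpha_n\|t^k\|\le2^{-n^*}\min_{l\le n^*}(1+\gamma_l)^{-1}\le\tfrac12\qquad(u_n<k\le r_{n^*}).\label{eq:leak}
\end{gather}
A maximum over an empty range is $0$. Moreover $\|T\|\le\frac54$.
\end{lemma}

\begin{proof}
\emph{\eqref{eq:Rnorm}.} On $\mathsf E_n$ and $\mathsf F_n$ we have $\|R_k\|=g_k$, which is at most $\Lambda$ and $\Lambda'$ respectively and equals $\sigma\le1$ for $N<k\le N+H+1$. For $k\le u\le U$, $R_{a+k}=t^k+\alpha^{-1}\pi_{a+k}$ has norm at most $e+1\le\Lambda$. For $\kappa\le k\le N$, $R_{b+k}=\pi_{b+k}+\beta R_k$ has norm at most $1+\beta\Lambda=\Lambda'$.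

\emph{\eqref{eq:theta1} and \eqref{eq:theta2}.} Divide $t^s$ by $(t-\lambda)^d$. The remainder is the part of order less than $d$ of the Taylor expansion at $\lambda$, and the quotient is the polynomial part of $t^{s-d}(1-\lambda/t)^{-d}$. Multiplying by $\theta$ and using \eqref{eq:R},
\[
\theta t^s=\sum_{c<d}\binom sc\lambda^{s-c}(t-\lambda)^c\theta+\sum_{j=0}^{s-d}\binom{d-1+j}j\lambda^jR_{v+1+s-j}.
\]
Here $(t-\lambda)^c\theta=\delta\eta^c\pi_{v+1+c}$ and $\sum_c\binom sc\lambda^{s-c}\eta^c\le(\lambda+\eta)^s=1$, while $\sum_j\binom{d-1+j}j\lambda^j=\eta^{-d}$ by \eqref{eq:binom}. This is \eqref{eq:theta1}. If $v+1+s\le r$, all the $R_k$ that occur have norm $\omega$, and $\omega\eta^{-d}\le\delta$ by (P4). Finally $v+1+H'\le U+H'=r$.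

\emph{\eqref{eq:leak}.} Let $j\geq1$ and $U_j<k\le r_j$. The quotient of $t^k$ by $\theta_j$ is the polynomial part of $t^{k-v_{j-1}-1}\prod_{l<j}(1-\lambda_l/t)^{-d_l}$. Its coefficients are nonnegative with sum at most $\prod_{l<j}(1-\lambda_l)^{-d_l}=\mu_{j-1}$. By (P5), \eqref{eq:twonorms} and \eqref{eq:theta2}, $\|t^k\|\le\delta_j+2\mu_{j-1}\delta_j\le3\mu_{j-1}\delta_j$. Take $j=n^*$, so that $U_j=u_n$ and $\alpha_n\le j$ by \eqref{eq:sched1}, and apply (P3) at stage $j$.

\emph{The norm of $T$.} The columns have norm at most: $\frac14$ for $\pi_0$ and $\frac14+\frac14$ for $\pi_{v_{n-1}}$; $\lambda+\eta=1$ and $\lambda+\zeta\le1$ on $\mathsf S_n$; $\tau\le\frac54$ and $2/\Lambda\le1$ on $\mathsf E_n$; $1$ and, by \eqref{eq:leak}, $\frac14+\frac12$ on $\mathsf A_n$; $\tau'\le\frac54$ and $(1+\beta\Lambda)/\Lambda'=1$ on $\mathsf F_n$; $1$ on $\mathsf B_n\setminus\{v_n\}$.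
\end{proof}

\section{Quadratic growth of the powers}\label{sec:powers}

Fix $m$. A basis vector that lies far out sees, during $m$ steps, only slowly varying weights and small leaks; its image has norm at most $2$, with one exception (Lemma~\ref{lem:tails}). An early basis vector may have a large image, but the bound depends only on the sizes $\Lambda,\beta,\sigma^{-1},\dots$ and not on the lengths chosen afterwards (Lemma~\ref{lem:heads}). Choosing the lengths larger than the bounds gives a bound in terms of $m$. Two thresholds per stage are needed because $\beta_n$, $\sigma_n$, $\Lambda_n'$ depend on $a_n$, hence on $H'_n$, and can only be dominated by a later number $H_n$.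

Identify $\operatorname{span}\{\pi_i:i\in\mathsf S_n\}$ with $\ell_1^{d_n}$ by $\pi_{v+1+c}\mapsto\mathbf e_c$, and let $\varphi_n(x)=x_{v_{n-1}+d_n}$ be the last $\mathsf S_n$-coordinate. On this span $Ty=J_ny+\zeta_n\varphi_n(y)\pi_{\rho_n}$, and induction on $m$ gives, for all $m\ge0$ and $i\in\mathsf S_n$,
\begin{equation}\label{eq:S}
T^m\pi_i=J_n^m\pi_i+\zeta_n\sum_{s<m}\varphi_n(J_n^s\pi_i)\,T^{m-1-s}\pi_{\rho_n}.
\end{equation}

\begin{lemma}[tails]\label{lem:tails}
\begin{itemize}
\item[(a)] If $i\in\mathsf S_n\cup\mathsf E_n$ and $m\le H_n'$, then $\|T^m\pi_i\|\le2$.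
\item[(b)] If $i\in\mathsf F_n\cup\mathsf B_n$ and $m\le H_n$, then $\|T^m\pi_i\|\le2$.
\item[(c)] If $i=a_n+k\in\mathsf A_n$ and $m\le H_n$, then $\|T^m\pi_i\|\le1+\alpha_n\|t^{k+m}\|$; if moreover $m\le H'_{n^*}$, then $\|T^m\pi_i\|\le1$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $i\in\mathsf E_n$, so $T^m\pi_i=g_i^{-1}R_{i+m}$. If $i+m<a$, the norm is $g_{i+m}/g_i\le\tau^m\le2$. If $i+m\ge a$, then $i\ge a-H'\ge w$, so $g_i=\Lambda$, and $i+m<a+H'\le N+H$; the norm is at most $1$ by \eqref{eq:Rnorm}. Let $i=v+1+c\in\mathsf S_n$ and $c'=d-1-c$. In \eqref{eq:S}, $\|J^m\pi_i\|\le1$, $\varphi_n(J^s\pi_i)=\binom s{c'}\lambda^{s-c'}\eta^{c'}$ has sum $1/\eta$ over all $s$ by \eqref{eq:binom}, and $\|T^s\pi_\rho\|=1$ for $s\le H'$ because $\rho+H'\le r$. The norm is at most $1+\zeta/\eta\le2$.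

(b) Let $i\in\mathsf F_n$. If $i+m<b+\kappa$, the norm is at most $(\tau')^m\le2$. Otherwise $i\ge b+\kappa-H$, so $g_i=\Lambda'$ and $T^m\pi_i=(\Lambda')^{-1}R_{b+\kappa+s}$ with $0\le s\le H$. If $\kappa+s\le N$, the norm is at most $1$ by \eqref{eq:Rnorm}. If not, $R_{b+\kappa+s}=\theta_{n+1}t^{\kappa+s-N-1}$ with exponent at most $H_n\le H'_{n+1}$, and its norm is at most $2\delta_{n+1}\le\frac12$ by \eqref{eq:theta2}. Let $i=b+k\in\mathsf B_n$. If $k+m\le N$, then $T^m\pi_i=\pi_{i+m}$. Otherwise $N<k+m\le N+H$ and $T^m\pi_i=\theta_{n+1}t^{k+m-N-1}-\beta R_{k+m}$ has norm at most $2\delta_{n+1}+\beta\sigma\le\frac34$.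

(c) If $k+m\le u$, then $T^m\pi_i=\pi_{i+m}$. Otherwise $T^m\pi_i=\alpha R_{a+k+m}-\alpha t^{k+m}$ with $N<a+k+m\le N+H$, and the first term has norm $\alpha\sigma\le\frac14$. If $m\le H'_{n^*}$, then $u_n<k+m\le U_{n^*}+H'_{n^*}=r_{n^*}$, and the second term has norm at most $\frac12$ by \eqref{eq:leak}.
\end{proof}

We now define the constants of (P7) and (P9). Given $n$ and a starting value $W_n$, put by downward recursion $\Theta_l=1+\eta_l^{-d_l}W_l$ for $1\le l\le n$ and $W_l=\Lambda'_l+\Theta_{l+1}$ for $1\le l<n$, and consider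
\begin{equation}\label{eq:K}
1+\Theta_1+\sum_{l\le n}\Bigl(\frac{(2/\eta_l)^{d_l}\Theta_l}{\delta_l}+\frac{W_l}{\omega_l}+\alpha_l(W_l+1+\Theta_1)\Bigr)+\sum_{l\le n'}\Bigl(\frac1{\sigma_l}+1+\beta_l\Bigr)W_l .
\end{equation}
Let $K_n'$ be its value for $W_n=\Lambda_n$, $n'=n-1$, and $K_n$ its value for $W_n=\Lambda_n'+1$, $n'=n$. Of stage $n$, $K'_n$ involves only $d,\eta,\delta,\omega,\alpha,\Lambda$, and $K_n$ only $d,\eta,\delta,\omega,\alpha,\Lambda',\sigma,\beta$.

\begin{lemma}[heads]\label{lem:heads}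
\begin{itemize}
\item[(a)] $\|T^m\pi_i\|\le K'_n$ for $i\le N_n$, $m\le H_n$, and $\|t^k\|\le K_n'$ for $k\le N_n+H_n$.
\item[(b)] $\|T^m\pi_i\|\le K_n$ for $i\le v_n$, $m\le H'_{n+1}$, and $\|t^k\|\le K_n$ for $k\le v_n+H'_{n+1}$.
\end{itemize}
\end{lemma}

\begin{proof}
Only polynomials of degree at most $N_n+H_n$ occur in (a), and of degree at most $v_n+H'_{n+1}$ in (b); call these degrees admissible, and use the numbers $W_l,\Theta_l$ of the respective case. We claim that in admissible degrees $\|R^{(l)}_k\|\le W_l$ for $k\ge\rho_l$ and $\|\theta_lt^s\|\le\Theta_l$, for all $l\le n$. By \eqref{eq:theta1} the first bound implies the second for the same $l$. For $l=n$ the first bound is \eqref{eq:Rnorm} in case (a); in case (b) it follows from \eqref{eq:Rnorm} for $k\le v_n$, and for $v_n<k\le v_n+H'_{n+1}$ from $R_k^{(n)}=\theta_{n+1}t^{k-v_n-1}$ and \eqref{eq:theta2}, which give the bound $2\delta_{n+1}\le1$. For $l<n$, $\|R^{(l)}_k\|\le\Lambda'_l$ if $k\le v_l$, and $R_k^{(l)}=\theta_{l+1}t^{k-v_l-1}$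 if $k>v_l$; downward induction on $l$ proves the claim.

Since $\theta_1=t$, we get $\|t^k\|\le1+\Theta_1$; this covers $T^m\pi_0$. For $i$ in $\mathsf S_l,\mathsf E_l,\mathsf A_l,\mathsf F_l,\mathsf B_l$ the vector $T^m\pi_i$ is respectively
\[
\frac{(t-\lambda_l)^c\theta_lt^m}{\delta_l\eta_l^c},\quad\frac{R^{(l)}_{i+m}}{g_i},\quad\alpha_l\bigl(R^{(l)}_{i+m}-t^{i-a_l+m}\bigr),\quad\frac{R^{(l)}_{i+m}}{g_i},\quad R^{(l)}_{i+m}-\beta_lR^{(l)}_{i-b_l+m}.
\]
Using $|(t-\lambda_l)^c|\le2^c$ with \eqref{eq:twonorms}, $g_i\ge\omega_l$ on $\mathsf E_l$ and $g_i\ge\sigma_l$ on $\mathsf F_l$, each norm is bounded by a term of \eqref{eq:K}. In case (a) the blocks $\mathsf F_n,\mathsf B_n$ do not occur.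
\end{proof}

\begin{proposition}\label{prop:powers}
$\|T^m\|\le3+m^2$ for all $m\ge0$.
\end{proposition}

\begin{proof}
Let $m\ge1$. The intervals $(H_{n-1},H'_n]$ and $(H'_n,H_n]$ cover the positive integers, since $H_0=0$ and $H_n\to\infty$. We bound the columns $T^m\pi_i$.

\emph{Case $H_{n-1}<m\le H_n'$.} Let $i\le v_{n-1}$. If $n\ge2$, Lemma~\ref{lem:heads}(b) gives $K_{n-1}\le H_{n-1}<m$; if $n=1$, then $i=0$ and $\|t^m\|=\|\theta_1t^{m-1}\|\le1$ by \eqref{eq:theta2}. Let $i>v_{n-1}$, in stage $l\ge n$. Then $m\le H_l'\le H_l$, and Lemma~\ref{lem:tails} gives the bound $2$ unless $i=a_l+k\in\mathsf A_l$ with $l^*<n$ (for $l^*\ge n$ we have $m\le H'_{l^*}$). In the exceptional case $n\geq2$, $\alpha_l\le l^*<n\le H_{n-1}<m$ and $k\le U_{l^*}\le U_{n-1}<v_{n-1}$, so $\|t^{k+m}\|\le K_{n-1}<m$ and the norm is at most $1+m^2$.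

\emph{Case $H'_n<m\le H_n$.} For $i\le N_n$, Lemma~\ref{lem:heads}(a) gives $K'_n\le H'_n<m$. For $i\in\mathsf F_n\cup\mathsf B_n$ the bound is $2$. For $i$ in a stage $l>n$ we have $m\le H'_{n+1}\le H'_l$, and the bound is $2$ unless $i=a_l+k\in\mathsf A_l$ with $l^*\le n$. Then $\alpha_l\le n\le H'_n<m$ and $k\le U_n\le N_n$, so $\|t^{k+m}\|\le K_n'<m$ and the norm is at most $1+m^2$.
\end{proof}

\section{$T$ has no non-trivial invariant subspace}\label{sec:noinv}

We extend Example~\ref{ex:read} to an arbitrary $x=\sum x_i\pi_i\in X$ with $\|x\|\le1$. The polynomial $p$ used at stage $n$ will have degree at most $v_n$ and small $|p|$, so Lemma~\ref{lem:tails} makes it small on the later basis vectors, except on the blocks $\mathsf A_l$ with $l^*\le n$. There $\pi_{a_l+k}=\alpha_lR^{(l)}_{a_l}t^k-\alpha_lt^k$ hides a term of low degree, on which $p$ acts as it acts on the head of $x$. These terms must be counted with the head. Put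
\[
\Gamma_l(x)=\alpha_l\sum_{k\le u_l}x_{a_l+k}t^k,\qquad \mathcal G_n(x)=\sum_{l\ge n,\ l^*\le n}\Gamma_l(x),\qquad\mathbf h_n(x)=Q_{U_n}x-\mathcal G_n(x).
\]
If $l^*\le n$, then $\alpha_l\le n$ and $u_l\le U_n$. So the series converges absolutely in $\Pi_{U_n}$, $|\mathcal G_n(x)|\le n$, and the \emph{reduced head} satisfies $\|\mathbf h_n(x)\|\le1+ne_n$. The term $l=n$ is always present.

To make $|p|=|q|/\beta_n$ small, $q$ has to come from a finite set known before $\beta_n$ is chosen. Compactness provides such a set if the polynomials $z$ to be inverted vanish at $0$ to order at most $w_n$. This can fail when the reduced head is zero ($\pi_{a-1}$ vanishes to order $a-1-\Delta>w$), but not when it has norm at least $\varepsilon_n$.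

\begin{lemma}\label{lem:finite}
Fix $n$ and drop it from the notation. Let $\mathcal Z_n$ be the set of polynomials
\[
z=h+\sum_{U<i<a}x_ig_i^{-1}R_i+R_aG
\]
with $h\in\Pi_U$, $\varepsilon\le\|h\|\le1+ne$, $|x_i|\le1$, $G\in\Pi_u$, $|G|\le n$. Put $j_n=a-\Delta-w$.
\begin{itemize}
\item[(a)] Every $z\in\mathcal Z_n$ vanishes at $0$ to order at most $w$.
\item[(b)] There is a finite set $\mathcal Q_n\subset t^{j_n}\mathbb C[t]\cap\Pi_{N-\Delta}$ such that for each $z\in\mathcal Z_n$ some $q'\in\mathcal Q_n$ satisfies, with $q'z=\sum_{j\ge j_n}y_jt^j$,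
\[
|y_{a-\Delta}-1|+\sum_{j\le N-\Delta,\ j\ne a-\Delta}|y_j|\le\frac1{n\Lambda}.
\]
\end{itemize}
Put $\Xi_n=\max_{q'\in\mathcal Q_n}|q'|\,\bigl(1+\max_{z\in\mathcal Z_n}|z|\bigr)$.
\end{lemma}

\begin{proof}
(a) Suppose $t^{w+1}$ divides $z$. It divides $R_a=\Phi t^{a-\Delta}$ because $a-\Delta\ge w+1$, so it divides $h+\sum x_ig_i^{-1}R_i$. Each $R_i$ with $i>U$ is divisible by $t^{U+1-\Delta}$, and $0<U+1-\Delta\le w+1$. Hence $h=t^{U+1-\Delta}\chi$ with $\chi\in\Pi_{\Delta-1}$, and
\[
\chi+\Phi\sum_{U<i<a}x_ig_i^{-1}t^{i-U-1}\equiv0\pmod{t^{w-U+\Delta}}.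
\]
Since $\Phi(0)\ne0$, the Taylor coefficients of $\chi/\Phi$ are $s_{i-U-1}=-x_i/g_i$ for $U<i\le w+\Delta$ (note $w+\Delta<a$). For the $\Delta$ consecutive indices $w<i\le w+\Delta$ we have $g_i=\Lambda$. Lemma~\ref{lem:poles} gives $|\chi|\le c(\Phi)/\Lambda$, so $\|h\|\le|\chi|e\le c(\Phi)e/\Lambda<\varepsilon$ by (P6), a contradiction.

(b) Write $z=t^sz_1$ with $s\le w$ and $z_1(0)\ne0$. Let $z_2$ be the Taylor polynomial of $1/z_1$ of degree at most $u$, and $q'_z=t^{a-\Delta-s}z_2$. It is divisible by $t^{j_n}$ and has degree at most $a-\Delta+u=N-\Delta$, and $q'_zz=t^{a-\Delta}z_1z_2\equiv t^{a-\Delta}$ modulo $t^{N-\Delta+1}$. For $z'$ in a neighborhood of $z$ we have $|q'_z(z'-z)|\le1/(n\Lambda)$, so $q'_z$ has the required property for $z'$. The set $\mathcal Z_n$ is a continuous image of a compact subset of a finite-dimensional space, so finitely many of these neighborhoods cover it.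
\end{proof}

The definitions of $\kappa_n$ and $a_n$ in (P7) were made for the two inequalities
\begin{equation}\label{eq:jn}
j_n+\Delta_n=a_n-w_n\ge\kappa_n,\qquad j_n+\kappa_n=a_n+U_n+1\ge N_n+1 .
\end{equation}
The first places $\Phi_nq'z$ in the range where $\mathsf B_n$ acts; the second pushes the vectors of $\mathsf B_n$ themselves beyond $v_n$.

\begin{lemma}\label{lem:approx}
If $\|x\|\le1$ and $\|\mathbf h_n(x)\|\ge\varepsilon_n$, there is a polynomial $p$ with $\|p(T)x-\pi_0\|\le\frac1{\alpha_n}+\frac3n$.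
\end{lemma}

\begin{proof}
For $U<i<a$ we have $i\in\mathsf E_n$, and $\sum_{k\le u}x_{a+k}\pi_{a+k}=(R_a-1)\Gamma_n(x)$. Hence
\[
z:=\mathbf h_n(x)+\sum_{U<i<a}x_ig_i^{-1}R_i+R_a\Gamma_n(x)=\sum_{i\le N}x_i\pi_i-\sum_{l>n,\ l^*\le n}\Gamma_l(x),
\]
and $z\in\mathcal Z_n$ since $|\Gamma_n(x)|\le\alpha_n\le n$. Take $q'=\sum_{j\ge j_n}q'_jt^j$ from Lemma~\ref{lem:finite} and put $p=\beta^{-1}t^b\Phi q'$. As $|\Phi|\le2^\Delta$ and $|q'|\le\Xi$, (P8) gives $|p|\le\frac1{3n}$; also $\deg p\le b+N=v_n$. We have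
\[
p(T)x=pz+\sum_{i>N}x_i\psi_i,
\]
where $\psi_i=p\pi_i+\alpha_lpt^k$ if $i=a_l+k\in\mathsf A_l$ with $l>n$, $l^*\le n$, and $\psi_i=p\pi_i$ otherwise. All polynomials $\theta_{n+1}t^s$ below have degree at most $2v_n\le H'_{n+1}\le r_{n+1}$, so their norm is at most $2\delta_{n+1}$ by \eqref{eq:theta2}.

\emph{The main term.} We have $pz=\beta^{-1}\sum_{j\ge j_n}y_jt^bR_{j+\Delta}$. For $j\le N-\Delta$, the index $j+\Delta$ lies in $[\kappa,N]$ by \eqref{eq:jn}, so $t^bR_{j+\Delta}=\pi_{b+j+\Delta}+\beta R_{j+\Delta}$. For $j>N-\Delta$, $t^bR_{j+\Delta}=\theta_{n+1}t^{j+\Delta-N-1}$. Therefore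
\begin{align*}
pz-\pi_0={}&(R_a-\pi_0)+\Bigl(\sum_{j\le N-\Delta}y_jR_{j+\Delta}-R_a\Bigr)\\
&+\beta^{-1}\sum_{j\le N-\Delta}y_j\pi_{b+j+\Delta}+\beta^{-1}\sum_{j>N-\Delta}y_j\theta_{n+1}t^{j+\Delta-N-1}.
\end{align*}
The first term is $\alpha^{-1}\pi_a$. The second has norm at most $\Lambda\cdot\frac1{n\Lambda}$ by \eqref{eq:Rnorm} and Lemma~\ref{lem:finite}(b). Since $\sum|y_j|\le\Xi$ and $\Xi/\beta\le\frac1{3n}$, the last two have norm at most $\frac1{3n}$ and $\frac{2\delta_{n+1}}{3n}\le\frac1{6n}$. So $\|pz-\pi_0\|\le\frac1{\alpha_n}+\frac2n$.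

\emph{The tail.} As $\sum|x_i|\le1$, it suffices to show $\|\psi_i\|\le\frac1n$ for every $i>N$. Recall (P3) at stage $n+1$: $4\cdot2^\Delta\Xi(1+\sigma^{-1})\delta_{n+1}\le\frac1n$.
\begin{itemize}
\item $i\in\mathsf F_n$: $\psi_i=\beta^{-1}g_i^{-1}\Phi\sum_jq'_jR_{b+j+i}$ with $b+i>b+N=v_n$, so every $R_k$ that occurs after expanding $\Phi$ is of the form $\theta_{n+1}t^s$. The norm is at most $\sigma^{-1}2^\Delta\Xi\cdot2\delta_{n+1}\le\frac1n$.
\item $i=b+k\in\mathsf B_n$: $\psi_i=(\beta^{-1}t^b-1)\Phi\sum_jq'_jR_{b+j+k}$ with $b+j+k\ge b+j_n+\kappa>v_n$ by \eqref{eq:jn}. The norm is at most $2\cdot2^\Delta\Xi\cdot2\delta_{n+1}\le\frac1n$.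
\item $i>v_n$ in stage $l$, and not in a block $\mathsf A_l$ with $l^*\le n$: the exponents $m$ in $p$ satisfy $m\le v_n\le H'_{n+1}\le H'_l$, and if $i\in\mathsf A_l$ also $m\le H'_{l^*}$ because $l^*\ge n+1$. Lemma~\ref{lem:tails} gives $\|\psi_i\|\le2|p|\le\frac1n$.
\item $i=a_l+k\in\mathsf A_l$ with $l>n$, $l^*\le n$: here $\psi_i=\alpha_lR^{(l)}_{a_l}pt^k$. Since $b_n>U_n\ge u_l$, we can write $pt^k=t^{u_l+1}F$ with $|F|=|p|$ and $\deg F\le2v_n\le H'_{n+1}\le H_l$. The polynomials $R^{(l)}_{a_l}t^{u_l+1+s}=R^{(l)}_{N_l+1+s}$ have norm $\sigma_l$ for $0\le s\le H_l$, so $\|\psi_i\|\le\alpha_l\sigma_l|p|\le\frac1n$. \qedhere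
\end{itemize}
\end{proof}

It remains to show that a nonzero vector cannot have a tiny reduced head at all late stages with large $\alpha_n$.

\begin{proposition}\label{prop:noinv}
$T$ has no non-trivial invariant subspace.
\end{proposition}

\begin{proof}
A closed invariant subspace containing $\pi_0=1$ contains all polynomials and equals $X$. So it suffices to show that $\pi_0$ lies in the closed span of $\{T^kx\}$ whenever $\|x\|=1$. Suppose that for some such $x$ the distance from $\pi_0$ to this span is positive, and choose integers $\bar\alpha,n_0\ge1$ with $1/\bar\alpha+3/n_0$ smaller than the distance. By Lemma~\ref{lem:approx},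
\begin{equation}\label{eq:small}
\|\mathbf h_n(x)\|<\varepsilon_n\qquad\text{whenever }n\ge n_0,\ \alpha_n\ge\bar\alpha .
\end{equation}

\emph{Step 1: $\|\Gamma_n(x)\|\le4^{-n}$ if $n\ge n_0$ and $\alpha_n\ge\bar\alpha+1$.} By \eqref{eq:sched2}, $\alpha_{n+1}\ge\bar\alpha$, and every $l$ with $l^*\le n+1$ has $l^*\le n$. So $\mathcal G_{n+1}(x)$ lies in $\Pi_{U_n}$ and cannot cancel any coordinate of $x$ beyond $U_n$:
\[
\|(Q_{U_{n+1}}-Q_{U_n})x\|=\|(I-Q_{U_n})\mathbf h_{n+1}(x)\|<\varepsilon_{n+1}\le\varepsilon_n .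
\]
As $\mathsf A_n\subset(U_n,U_{n+1}]$, we get $\sum_k|x_{a_n+k}|\le\varepsilon_n$ and $\|\Gamma_n(x)\|\le n\varepsilon_ne_n\le4^{-n}$.

\emph{Step 2: $x$ is a polynomial.} Let $\bar U=U_{\bar n}$ with $\bar n=\binom{\bar\alpha}2+1$. If $\alpha_l\le\bar\alpha$, then $l^*\le\bar n$ and $\Gamma_l(x)\in\Pi_{\bar U}$. Take $n=\binom M2+1\ge n_0$ with $M\ge\bar\alpha$, so $\alpha_n=M$. In $\mathcal G_n(x)$ the terms with $\alpha_l\le\bar\alpha$ sum to an element of $\Pi_{\bar U}$, and the others have total norm at most $\sum_{l\ge n}4^{-l}$ by Step~1. With \eqref{eq:small}, $\operatorname{dist}(Q_{U_n}x,\Pi_{\bar U})\le\varepsilon_n+\sum_{l\ge n}4^{-l}\to0$ as $M\to\infty$. Since $Q_{U_n}x\to x$, we get $x\in\Pi_{\bar U}$.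

\emph{Step 3.} For $n=\binom M2+1$ with $U_n\geq\bar U$, all $\Gamma_l(x)$ with $l\ge n$ vanish and $Q_{U_n}x=x$. For large $M$, \eqref{eq:small} then reads $1=\|x\|<\varepsilon_n<1$, a contradiction.
\end{proof}

\section{The weaker norm and the operators $B$, $C$, $D$}\label{sec:D}

Call an index \emph{special} if it lies in some $\mathsf S_n$. As in Section~\ref{sec:jordan}, let $\varpi_i=(\eta_n/3)^{d_n-1-c}$ for $i=v_{n-1}+1+c\in\mathsf S_n$, and let $\varpi_i=1$ for non-special $i$. Let $Y$ be the completion of $\mathbb C[t]$ in the norm $\|\sum x_i\pi_i\|_Y=\sum\varpi_i|x_i|\le\|\sum x_i\pi_i\|$. A linear map $L$ on $\mathbb C[t]$ extends to $Y$ with norm $\sup_i\|L\pi_i\|/\varpi_i$ if this is finite. The inclusion $C\colon X\to Y$ preserves coordinates, so it is one-to-one, and its range contains the polynomials. Multiplication by $t$ extends to an operator $B$ on $Y$ with $\|B\|\le4$: for $i=v+1+c\in\mathsf S_n$ with $c<d-1$ we have $\|T\pi_i\|_Y/\varpi_i=\lambda+\eta\varpi_{i+1}/\varpi_i=\lambda+3$,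 and for all other $i$ we have $\varpi_i=1$ and $\|T\pi_i\|_Y\le\|T\pi_i\|\le\frac54$. Put $A=T$. Then $CA=BC$.

By Proposition~\ref{prop:powers} and Lemma~\ref{lem:f}(a), $f(T)=\sum c_mT^m$ converges in norm and $c_*=\sum|c_m|(m+1)^2(3+m^2)$ is finite. For $i\in\mathsf S_l$, summing \eqref{eq:S} gives
\begin{equation}\label{eq:fS}
f(T)\pi_i=f(J_l)\pi_i+\zeta_l\sum_mc_m\sum_{s<m}\varphi_l(J_l^s\pi_i)\,T^{m-1-s}\pi_{\rho_l},\qquad|\varphi_l(J_l^s\pi_i)|\le1 .
\end{equation}
By Lemma~\ref{lem:f}(b) and (P2) the first term has norm at most $(\eta_l/3)^{d_l}\le\varpi_i$, and the second at most $\zeta_l\sum|c_m|\,m(3+m^2)\le c_*\varpi_i$, since $\zeta_l\le(\eta_l/3)^{d_l}\le\varpi_i$ by (P4). For non-special $i$, $\|f(T)\pi_i\|\le\|f(T)\|\varpi_i$. So $\pi_i\mapsto f(T)\pi_i$ extends to a bounded operator $D\colon Y\to X$. The identities $AD=DB$ and $DC=f(A)$ hold on polynomials, hence everywhere.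

It remains to prove that $D$ is one-to-one with dense range. Injectivity is the delicate point: it does not follow from the injectivity of $f(T)$, because $D$ also acts on the new vectors of $Y$. We show that $D$ is, block by block, a perturbation of $f(J_n)$ that is small even compared with $1/\gamma_n=\|f(J_n)^{-1}\|^{-1}$. This is the purpose of the factors $(1+\gamma_l)^{-1}$ in (P3). Let $P_n$ be the coordinate projection onto $\operatorname{span}\{\pi_i:i\in\mathsf S_n\}$; it makes sense on $X$ and on $Y$, and $P_nTP_n=J_nP_n$. Let $\iota_n=\|P_nT(I-P_n)\|$ be the rate at which $T$ feeds the block from outside.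

\begin{lemma}\label{lem:block}
$\iota_n\le2^{-n}(1+\gamma_n)^{-1}$, and for every $y\in Y$,
\begin{equation}\label{eq:block}
\|P_nDy-f(J_n)P_ny\|\le c_*\iota_n\|y\|_Y .
\end{equation}
\end{lemma}

\begin{proof}
Go through the list of columns. For $i\notin\mathsf S_n$, $P_nT\pi_i\neq0$ is possible only for $i=v_{n-1}$, where $\|P_nT\pi_i\|=\delta_n\le2^{-n}(1+\gamma_n)^{-1}$ by (P3), and for the ends $i=N_l$, through the leak $-\alpha_lt^{u_l+1}$; all other columns involve only basis vectors of their own block $\mathsf S_l$ or non-special ones. If $l^*<n$, the leak has degree $U_{l^*}+1\le v_{l^*}\le v_{n-1}$ and no $\mathsf S_n$-coordinate. If $l^*\ge n$, its norm is at most $2^{-n}(1+\gamma_n)^{-1}$ by \eqref{eq:leak}.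

Write $P=P_n$ and let $x\in X$ with $Px=0$. Iterating $PT^{m+1}x=J_nPT^mx+PT(I-P)T^mx$ gives $PT^mx=\sum_{s<m}J_n^{m-1-s}PT(I-P)T^sx$, so
\begin{equation}\label{eq:feed}
\|PT^mx\|\le\iota_n\,m(3+m^2)\|x\| .
\end{equation}
It suffices to prove \eqref{eq:block} for $y=\pi_i$. If $i$ is non-special, \eqref{eq:feed} gives $\|Pf(T)\pi_i\|\le c_*\iota_n=c_*\iota_n\varpi_i$. If $i\in\mathsf S_l$, apply $P$ to \eqref{eq:fS}. The first term becomes $f(J_n)P\pi_i$, both for $l=n$ and for $l\ne n$ (where it is $0$). Since $P\pi_{\rho_l}=0$, \eqref{eq:feed} bounds the second by $\zeta_l\sum|c_m|\,m\cdot\iota_nm(3+m^2)\le c_*\iota_n\zeta_l\le c_*\iota_n\varpi_i$.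
\end{proof}

\begin{proposition}\label{prop:D}
$D$ is one-to-one and has dense range.
\end{proposition}

\begin{proof}
First, $f(T)\ne0$. Take $y=\pi_{v_{n-1}+d_n}$, so $\|y\|_Y=1$ and $f(J_n)y=f(\lambda_n)y$. As $f(\lambda_n)^{-1}$ is an eigenvalue of $f(J_n)^{-1}$, $|f(\lambda_n)|\ge1/\gamma_n$, while the right side of \eqref{eq:block} is at most $c_*2^{-n}/\gamma_n$. For large $n$ this forces $P_nf(T)y\ne0$. The closed subspaces $\ker f(T)\ne X$ and $\overline{f(T)X}\ne\{0\}$ are $T$-invariant, so by Proposition~\ref{prop:noinv} they are $\{0\}$ and $X$. Thus $f(T)$ is one-to-one with dense range, and $DY\supseteq DCX=f(T)X$ is dense.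

Let $Dy=0$. By Lemma~\ref{lem:block}, $\|P_ny\|\le\gamma_n\|f(J_n)P_ny\|\le\gamma_nc_*\iota_n\|y\|_Y\le c_*2^{-n}\|y\|_Y$ in the norm of $X$, so the special coordinates of $y$ are absolutely summable. The non-special ones have weight $1$ and are summable too. Hence $y=Cx$ with $x\in X$, and $f(T)x=DCx=0$ gives $x=0$.
\end{proof}

\section{An invariant subspace of $B$}\label{sec:inv}

Let $\varphi=\sum_n\varphi_n$ be the sum of the last coordinates of the blocks $\mathsf S_n$. The weights at these indices are $1$, so $\varphi$ is a functional of norm $1$ on both $X$ and $Y$. Starting from $\mathbf m_0=\pi_0$, we use the block $\mathsf S_n$ to cancel the first $d_n$ moments, as in Section~\ref{sec:jordan}: put $\mathbf m_n=\mathbf m_{n-1}+\mathbf u_n$, where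
\[
\mathbf u_n=-\sum_{k<d_n}\eta_n^{-k}\mathfrak a_k^{(n)}\pi_{v_{n-1}+d_n-k},\qquad\mathfrak a^{(n)}_k=\varphi\bigl((T-\lambda_n)^k\mathbf m_{n-1}\bigr).
\]
Since $\|T-\lambda_n\|\le\frac94$ and $\frac9{4\eta_n}\ge9$,
\[
\|\mathbf u_n\|\le\|\mathbf m_{n-1}\|\sum_{k<d_n}\Bigl(\frac9{4\eta_n}\Bigr)^k\le\|\mathbf m_{n-1}\|\Bigl(\frac9{4\eta_n}\Bigr)^{d_n},
\]
and by induction $\|\mathbf m_n\|\le\nu_n$ and $\|\mathbf u_n\|\le\nu_n$.

These norms are huge, and we need $\|\mathbf u_{n+1}\|_Y=\sum_{k<d_{n+1}}3^{-k}|\mathfrak a_k^{(n+1)}|$ to be summable in $n$. The crude bound $|\mathfrak a_k^{(n+1)}|\le(\frac94)^k\nu_n$ is useless, because $\nu_n$ is much larger than $(\frac43)^{d_n}$. The remedy is to compute the moments of $\mathbf m_n$ about the old center $\lambda_n$: there $\mathbf u_n$ leaves its block after $d_n$ steps through the exit $\zeta_n\le1/\nu_n$, and only $\nu_{n-1}$ remains, which $d_n$ was chosen to beat.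

\begin{lemma}\label{lem:moments}
Let $n\ge1$ and $\mathfrak b_k=\varphi((T-\lambda_n)^k\mathbf m_n)$. Then $\mathfrak b_k=0$ for $k<d_n$, $|\mathfrak b_k|\le(\frac94)^k(\nu_{n-1}+1)$ for $k\ge d_n$, and $\|\mathbf u_{n+1}\|_Y\le2^{-n}$.
\end{lemma}

\begin{proof}
From the columns on $\mathsf S_n$,
\[
(T-\lambda)^k\pi_{v+1+c}=\begin{cases}\eta^k\pi_{v+1+c+k},&c+k\le d-1,\\[2pt] \eta^{d-1-c}\zeta\,(T-\lambda)^{k-d+c}\pi_\rho,&c+k\ge d.\end{cases}
\]
Let $k<d$. In the second case the exponent $k-d+c$ is less than $d\le H'$, so the vector is supported in $[\rho,r]\subset\mathsf E_n$, where $\varphi$ vanishes. In the first case $\varphi$ gives $\eta^k$ if $c=d-1-k$ and $0$ otherwise. Hence $\varphi((T-\lambda)^k\mathbf u_n)=-\mathfrak a^{(n)}_k$, and $\mathfrak b_k=0$. Let $k\ge d$. Only the second case occurs, so $\|(T-\lambda)^k\mathbf u_n\|\le\zeta(\frac94)^k\nu_n\le(\frac94)^k$ by (P4), while $\|(T-\lambda)^k\mathbf m_{n-1}\|\le(\frac94)^k\nu_{n-1}$.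

Now change the center. With $s=|\lambda_n-\lambda_{n+1}|\le\frac14$, the binomial theorem gives $|\mathfrak a_k^{(n+1)}|\le\sum_{j\le k}\binom kjs^{k-j}|\mathfrak b_j|$. By \eqref{eq:binom},
\[
\|\mathbf u_{n+1}\|_Y\le\sum_j|\mathfrak b_j|\,3^{-j}\sum_{k\ge j}\binom kj\Bigl(\frac s3\Bigr)^{k-j}=\sum_j|\mathfrak b_j|\,3^{-j}\Bigl(1-\frac s3\Bigr)^{-j-1}.
\]
Here $(1-\frac s3)^{-1}\le\frac{12}{11}$ and $\frac94\cdot\frac13\cdot\frac{12}{11}=\frac9{11}$; the ratio is less than $1$ because the number $3$ in the weights exceeds $\frac94+\frac14$. So, by (P1),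
\[
\|\mathbf u_{n+1}\|_Y\le\tfrac{12}{11}(\nu_{n-1}+1)\sum_{j\ge d_n}\bigl(\tfrac9{11}\bigr)^j=6\bigl(\tfrac9{11}\bigr)^{d_n}(\nu_{n-1}+1)\le2^{-n}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:moments}, $\mathbf m_n$ converges in $Y$ to some $\mathbf m$, and $\mathbf m\ne0$ because its coordinate of index $0$ is $1$. For $k<d_n$, $T^k$ is a linear combination of the $(T-\lambda_n)^j$ with $j\le k$, so $\varphi(T^k\mathbf m_n)=0$. Since $d_n\ge n$ and $\varphi\circ B^k$ is continuous on $Y$, $\varphi(B^k\mathbf m)=\lim_n\varphi(T^k\mathbf m_n)=0$ for every $k$. Hence the closed span of $\{B^k\mathbf m:k\ge0\}$ is a nonzero $B$-invariant subspace contained in $\ker\varphi\ne Y$.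

Identify $X$ with $\ell_1$ by $\sum x_i\pi_i\mapsto(x_i)$ and $Y$ with $\ell_1$ by $\sum y_i\pi_i\mapsto(\varpi_iy_i)$; both maps are isometries onto $\ell_1$, and $C$ becomes the diagonal operator with entries $\varpi_i$. The relations $CA=BC$, $AD=DB$, $DC=f(A)$ and the properties of $C$ were established in Section~\ref{sec:D}; those of $D$ are Proposition~\ref{prop:D}; those of $A$ are Propositions~\ref{prop:powers} and~\ref{prop:noinv}; and those of $f$ are Lemma~\ref{lem:f}(a).
\end{proof}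

\begin{remark}
The singularity of $f$ does lie in $\sigma(A)$. Condition (P2) reads $(6/\eta_n)^{d_n}\le\exp(\frac12\eta_n^{-1/2})$, and $6/\eta_n>e$, so $\eta_n\le1/(4d_n^2)\to0$. Since $(T-1)\pi_{v_{n-1}+d_n}=-\eta_n\pi_{v_{n-1}+d_n}+\zeta_n\pi_{\rho_n}$ has norm at most $2\eta_n$, the operator $A-1$ is not invertible.
\end{remark}

\begin{thebibliography}{1}

\bibitem{ST}
Thomas Schlumprecht and Vladimir G. Troitsky,
\emph{On quasi-affine transforms of Read's operator},
arXiv:math/0112010 (2001).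

\end{thebibliography}
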